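# One infinite game on many boards: a determinacy statement that ZFC does not decide

## 1. Countably many boards never suffice

**The game.** Fix a cardinal $\lambda\ge 2$, the alphabet, and a set $A\subseteq{}^\omega\lambda$. In the Gale–Stewart game $\mathsf{GS}_\lambda(A)$, in inning $n<\omega$ player ONE chooses $\xi_{2n}\in\lambda$ and then player TWO chooses $\xi_{2n+1}\in\lambda$. ONE wins the play $(\xi_n:n<\omega)$ if it belongs to $A$; otherwise TWO wins.

Now play on $\kappa$ boards at once, for a cardinal $\kappa\ge1$. In inning $n$ of $\mathsf{GS}_\lambda(A,\kappa)$, ONE first selects a move on every board, that is, a sequence $(f_{2n}(\alpha):\alpha<\kappa)\in{}^\kappa\lambda$, and then TWO responds on every board with $(f_{2n+1}(\alpha):\alpha<\kappa)\in{}^\kappa\lambda$. ONE wins if there is *at least one* board $\alpha<\kappa$ with $(f_n(\alpha):n<\omega)\in A$; otherwise TWO wins. A game is determined if one of the players has a winning strategy. For $\lambda\ge2$ and $\kappa\ge1$ let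

$$\mathsf D(\lambda,\kappa):\quad\text{for each }A\subseteq{}^\omega\lambda\text{ the game }\mathsf{GS}_\lambda(A,\kappa)\text{ is determined.}$$

We work in ZFC.

**Notation.** A strategy may be taken to depend only on the opponent's moves. So a strategy for TWO in $\mathsf{GS}_\lambda$ is a function $\tau:\lambda^{<\omega}\setminus\{\emptyset\}\to\lambda$. If ONE plays $x\in{}^\omega\lambda$, then TWO plays $y=\tau*x$, where $y(n)=\tau(x\restriction(n+1))$. We write $(x,y)$ for the play in which ONE's moves are $x$ and TWO's moves are $y$, and put
$$[\tau]=\{(x,\tau*x):x\in{}^\omega\lambda\}.$$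
Thus $\tau$ wins $\mathsf{GS}_\lambda(A)$ exactly when $[\tau]\cap A=\emptyset$. We also allow any nonempty set $X$ as the set of boards. In a run on $X$, $z_\alpha$ denotes the play on board $\alpha$, and $Z=\{z_\alpha:\alpha\in X\}$ is the set of all plays that occurred. ONE wins the run iff $Z\cap A\neq\emptyset$.

Extra boards look like a gift to ONE. The first observation is that they cost TWO nothing if she already wins.

**Lemma 1.** TWO has a winning strategy in $\mathsf{GS}_\lambda(A,\kappa)$ iff she has one in $\mathsf{GS}_\lambda(A)$.

*Proof.* If she wins on one board, she uses that strategy on each board separately. Conversely, let $\Phi$ be winning on $\kappa$ boards. In the single game she imagines that ONE makes his moves on all boards, and she answers with $\Phi$'s answer on board $0$. The play on board $0$ is not in $A$. $\square$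

So extra boards matter only when $A$ is undetermined on one board. In that case they can matter.

**Example 2 (two boards can help).** Let $\lambda=2$. For $x\in2^\omega$ let $x^-(n)=x(n+1)$. For $T\subseteq2^\omega\times2^\omega$ let $A_T$ be the set of plays $(x,y)$ such that either $x(0)=0$ and $(x^-,y)\in T$, or $x(0)=1$ and $(y,x^-)\notin T$.

*On two boards ONE wins, for every $T$.* He opens with $0$ on board $0$ and $1$ on board $1$. In inning $n+1$ he copies, on each board, TWO's answer from inning $n$ on the *other* board. If TWO's moves are $y_0,y_1$, then $x_0^-=y_1$ and $x_1^-=y_0$. ONE wins board $0$ iff $(y_1,y_0)\in T$, and he wins board $1$ iff $(y_1,y_0)\notin T$. Exactly one of these holds.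

*On one board, some $T$ leaves the game undetermined.* After the opening bit, ONE's strategy is a function $\varphi:2^{<\omega}\setminus\{\emptyset\}\to2$ producing $x^-=\varphi*y$, and TWO's answers to the opening $0$ are given by a function $\psi:2^{<\omega}\to2$ producing $y$ from $a=x^-$ by $y(n)=\psi(a\restriction n)$; call this $y=\psi\cdot a$. We want, for every $\varphi$, some $b$ with $(\varphi*b,b)\notin T$ and some $b$ with $(b,\varphi*b)\in T$, and for every $\psi$ some $a$ with $(a,\psi\cdot a)\in T$. The first two defeat ONE's strategies, the third defeats TWO's. There are $2^{\aleph_0}$ requirements. List them in order type $2^{\aleph_0}$. Each has $2^{\aleph_0}$ candidate pairs, because the pair determines $b$ (or $a$). So at each stage we may choose a candidate pair on which nothing has been decided yet, and put it into or keep it out of $T$ as required. $\square$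

With an arbitrary but countable number of boards, ONE still cannot settle every payoff set.

**Proposition 3.** If $2\le\lambda\le\omega$ and $2^\kappa\le2^{\aleph_0}$, then $\mathsf D(\lambda,\kappa)$ fails. In particular $\mathsf D(\lambda,\kappa)$ fails for $\kappa\le\aleph_0$.

*Proof.* Let $\mathfrak c=2^{\aleph_0}$; then $\kappa<2^\kappa\le\mathfrak c$. We build $A$ by listing everything that has to be defeated. Take a strategy of ONE and restrict it to those runs in which TWO plays one and the same $y\in2^\omega$ on every board. What remains is a function $2^{<\omega}\to{}^\kappa\lambda$. Since $\lambda^\kappa\le\mathfrak c$, there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ such functions; list them as $(\varphi_\xi)_{\xi<\mathfrak c}$. List TWO's single-board strategies as $(\tau_\xi)_{\xi<\mathfrak c}$.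

At stage $\xi$ choose $y_\xi\in2^\omega$ different from the TWO-parts of all $a_\eta$, $\eta<\xi$. Let $Z_\xi$ be the set of the at most $\kappa$ board plays that result from $\varphi_\xi$ against $y_\xi$. Then choose
$$a_\xi\in[\tau_\xi]\setminus\bigcup_{\eta\le\xi}Z_\eta .$$
This is possible: $x\mapsto(x,\tau_\xi*x)$ is injective, so $|[\tau_\xi]|=\mathfrak c$, while the union has size less than $\mathfrak c$.

Put $A=\{a_\xi:\xi<\mathfrak c\}$. Every $[\tau_\xi]$ meets $A$, so TWO has no winning strategy on one board, hence none on $\kappa$ boards by Lemma 1. Each $Z_\xi$ misses $A$: for $\eta\ge\xi$ we have $a_\eta\notin Z_\xi$ by the choice of $a_\eta$, and for $\eta<\xi$ because $a_\eta$ has a TWO-part different from $y_\xi$. So every strategy of ONE loses some run. $\square$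

What changes for arbitrary $\kappa$? If $2^\kappa>\mathfrak c$, there are at least $2^\kappa$ functions $2^{<\omega}\to{}^\kappa\lambda$, while each stage of the recursion has only $\mathfrak c$ objects to choose from: both $2^\omega$ and $[\tau_\xi]$ (for $\lambda\le\omega$) have size $\mathfrak c$. The list is longer than the supply. So either some single set $A$ defeats all strategies of ONE by a different mechanism, or with enough boards ONE can handle every $A$. The following conjecture, from Fred Galvin and Marion Scheepers, "Baire spaces and infinite games", arXiv:1401.6061 (2014), proposes the second alternative.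

**Conjecture (Conj).** For each cardinal $\lambda\ge2$ there exists a cardinal $\kappa\ge1$ such that $\mathsf D(\lambda,\kappa)$ holds.

These notes prove that ZFC decides neither Conj nor its negation. No large cardinals are used.

**Theorem A.** If ZFC is consistent, then so are ZFC+Conj and ZFC+$\neg$Conj.

**Theorem B.**
(a) If $V=L$, then $\mathsf D(\lambda,\kappa)$ fails for all $\lambda\ge2$, $\kappa\ge1$.
(b) If $V=L[B]$ with $B\subseteq\nu$, $\nu$ an infinite cardinal, then $\mathsf D(\lambda,\kappa)$ fails for all $\lambda\ge2^\nu$, $\kappa\ge1$. Hence Conj fails in every set-forcing extension of $L$.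

**Theorem C.** Let $\mu$ be regular uncountable, $\mu^{<\mu}=\mu$, $\kappa=(2^\mu)^+$, let $R$ be a $\sigma$-closed poset with $|R|\le\mu$, and let $Q=\mathrm{Fn}(\kappa,\mu,<\!\mu)$ (partial functions from $\kappa$ to $\mu$ of size $<\mu$, ordered by reverse inclusion). After forcing with $R\times Q$, $\mathsf D(\lambda,\kappa)$ holds for all cardinals $2\le\lambda\le\mu$.

**Theorem D.** If $M$ is a countable transitive model of ZFC+$V=L$, there is a definable-class-generic extension of $M$ satisfying ZFC+Conj.

## 2. Universal strategies, and the price of a limit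

**Lemma 4.** If $2\le\lambda\le\lambda'$, then $\mathsf D(\lambda',\kappa)$ implies $\mathsf D(\lambda,\kappa)$.

*Proof.* Let $\rho:\lambda'\to\lambda$ be the identity on $\lambda$ and $0$ elsewhere. For $A\subseteq{}^\omega\lambda$ let $A'=\{z\in{}^\omega\lambda':\rho\circ z\in A\}$, and take a winning strategy for one of the players in $\mathsf{GS}_{\lambda'}(A',\kappa)$. In $\mathsf{GS}_\lambda(A,\kappa)$ that player feeds the opponent's moves to this strategy and applies $\rho$ to its answers. If the imagined plays are $z_\alpha$, the actual ones are $\rho\circ z_\alpha$, because $\rho$ does not change the opponent's moves. Since $\rho\circ z_\alpha\in A$ iff $z_\alpha\in A'$, the same player wins. $\square$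

To prove $\mathsf D(\lambda,\kappa)$, ONE must win for every $A$ for which TWO does not win. It is cleanest to ask for one strategy that does not look at $A$ at all.

**Definition.** A strategy $F$ for ONE on a board set $X\ne\emptyset$ (alphabet $\lambda$) is **universal** if for every run against $F$ there is a strategy $\tau$ for TWO in $\mathsf{GS}_\lambda$ with $[\tau]\subseteq Z$.

**Lemma 5.** If there is a universal strategy on $X$ (alphabet $\lambda$), then $\mathsf D(\lambda,|X|)$ holds.

*Proof.* If TWO wins $\mathsf{GS}_\lambda(A)$, use Lemma 1. Otherwise every $[\tau]$ meets $A$, so $Z\cap A\ne\emptyset$ in every run against a universal $F$, and ONE wins. $\square$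

Nothing is lost by concentrating on universal strategies:

**Theorem 6.** For each $\lambda\ge2$: $\mathsf D(\lambda,\kappa)$ holds for some $\kappa$ iff ONE has a universal strategy on some board set. Moreover $\mathsf D(\lambda,\kappa)$ implies $\mathsf D(\lambda,\kappa')$ for all $\kappa'\ge\kappa$.

*Proof.* One direction is Lemma 5. For the other, assume $\mathsf D(\lambda,\kappa)$. Let $S$ be the set of functions $s$ that choose for each strategy $\tau$ of TWO a play $s(\tau)\in[\tau]$, and let $A_s=\operatorname{ran}(s)$. TWO has no winning strategy in $\mathsf{GS}_\lambda(A_s)$, hence none in $\mathsf{GS}_\lambda(A_s,\kappa)$, so ONE has a winning $F_s$ there. On $X=S\times\kappa$ let ONE play $F_s$ on the block $\{s\}\times\kappa$, for each $s$. If some run had no $[\tau]\subseteq Z$, choose $s\in S$ with $s(\tau)\in[\tau]\setminus Z$ for all $\tau$. Then $A_s\cap Z=\emptyset$, contradicting that $F_s$ wins on its block.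

For the last sentence: if TWO does not win $\mathsf{GS}_\lambda(A)$, then ONE wins $\mathsf{GS}_\lambda(A,\kappa)$, hence also $\mathsf{GS}_\lambda(A,\kappa')$ by ignoring the extra boards. If TWO does win, use Lemma 1. $\square$

**Example 7 (finitely many innings).** Suppose the game stops after $N$ innings and $\lambda$ is finite. Then ONE has a universal strategy on $\lambda^{2N}$ boards, by induction on $N$. For $N=0$ one board is enough. For $N+1$, divide $\lambda^{2N+2}$ boards into $\lambda$ groups of size $\lambda^{2N+1}$ and play $i$ on the $i$-th group. In each group, some answer of TWO occurs on at least $\lambda^{2N}$ boards; call it $\tau(i)$. On $\lambda^{2N}$ of these boards ONE continues with the universal strategy for $N$ innings, and this yields the rest of $\tau$ above $i$.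

The natural plan for $\omega$ innings is to imitate this with infinitely many boards. Say $\lambda$ is finite and $X$ is countably infinite. ONE keeps track of the classes of boards with the same history, and before each of his moves splits every infinite class into $\lambda$ infinite pieces, playing a different letter on each piece. Each time TWO answers, every infinite piece has an infinite subclass on which her answer is constant. So recursively one finds a $\tau$ such that for every $x\in{}^\omega\lambda$ and every $n$, infinitely many boards agree with $(x,\tau*x)$ for $n$ innings.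

The plan stops exactly at the limit. For $(x,\tau*x)\in Z$ we need a board in the *intersection* of these classes over all $n$, and the intersection may be empty. In the case at hand it is empty for all but countably many $x$, since $|Z|\le\aleph_0<|[\tau]|$. Taking $X$ larger removes this counting obstruction, but the pigeonhole argument still says nothing about the limit. By Theorem B(a), if $V=L$ then no strategy on any board set is universal. Theorem C will supply the boards at the limit by genericity.

## 3. In $L[B]$ one payoff set defeats every number of boards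

**What is needed.** We want a set $\mathcal W$ of plays, the plays won by TWO, such that

* against every strategy of ONE on any number of boards, some run has all its board plays in $\mathcal W$;
* no strategy $\tau$ of TWO on one board has $[\tau]\subseteq\mathcal W$.

The first demand says that TWO can get into $\mathcal W$ if she knows ONE's strategy in advance. The second says that she cannot do so by reacting. So $(x,y)\in\mathcal W$ should mean that $y$ certifies that $x$ was foreseen.

**A first attempt, and why it fails.** Suppose $V=L$ and $\lambda=2$. Let $y\in2^\omega$ code the relation $E_y=\{(i,j):y(2^i3^j)=1\}$ on $\omega$, and let $\mathcal W_0$ be the set of $(x,y)$ such that $(\omega,E_y)$ is isomorphic to some $(L_\gamma,\in)$ that satisfies ZF without Power Set, and $x\in L_\gamma$. Against this set ONE wins on a single board, by copying: $x(0)=0$ and $x(n+1)=y(n)$. Indeed, if $(x,y)\in\mathcal W_0$, then $x\in L_\gamma$, so $y\in L_\gamma$ and $E_y\in L_\gamma$. Now $L_\gamma$ can form the Mostowski collapse of $(\omega,E_y)$, which is $L_\gamma$. So $L_\gamma\in L_\gamma$, which is absurd.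

The trouble is that ONE's moves contain TWO's moves, so $x$ cannot be an *element* of what $y$ codes. The cure is to ask only that $x$ be *definable digit by digit* over a structure, and to let $y$ be a record of that structure which is also definable over it digit by digit: its theory. Digit $n$ of TWO is the truth value of the $n$-th formula. Digit $n$ of ONE depends only on TWO's digits $0,\dots,n-1$, so it is the truth value of one sentence $\chi_n$ into which the first $n$ formulas are plugged. Only finitely many formulas are evaluated at a time, so the undefinability of truth is no obstacle.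

**Setup.** We treat (a) and (b) together. Let $V=L[B]$, $B\subseteq\nu$, where $\nu=0$ and $B=\emptyset$ in case (a), and $\nu$ is an infinite cardinal in case (b). Here $L_0[B]=\emptyset$, $L_{\eta+1}[B]$ consists of the sets definable with parameters over $(L_\eta[B],\in,B\cap L_\eta[B])$, and one takes unions at limits. Let
$$\lambda=|\mathcal P(\nu^{<\omega})|,$$
that is, $\lambda=2$ in (a), because $0^{<\omega}=\{\emptyset\}$, and $\lambda=2^\nu$ in (b). By Lemma 4 it suffices to refute $\mathsf D(\lambda,\kappa)$ for this $\lambda$ and all $\kappa\ge1$. Fix a bijection $e:\mathcal P(\nu^{<\omega})\to\lambda$; in case (a), $e(\emptyset)=0$ and $e(\{\emptyset\})=1$. So a letter of the alphabet *is* a set of finite sequences from $\nu$.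

Let $\mathcal L=\{\in,\dot B,\dot a\}$ with a unary predicate $\dot B$ and a constant $\dot a$. Let $(\psi_n,m_n)_{n<\omega}$ enumerate all pairs $(\psi,m)$ in which $\psi$ is an $\mathcal L$-formula with free variables among $v_1,\dots,v_m$; the $n$ with $(\psi_n,m_n)=(\psi,m)$ is the index of $\psi$ (in these variables). For $N=(L_\gamma[B],\in,B)$ with $\nu\subseteq L_\gamma[B]$, and $a\in N$, let
$$T_n(N,a)=\{\vec\rho\in\nu^{m_n}:(N,a)\models\psi_n[\vec\rho]\}\subseteq\nu^{<\omega}.$$
For $\nu=0$ this is empty if $m_n>0$, and for $m_n=0$ it is $\{\emptyset\}$ or $\emptyset$ according to whether the sentence $\psi_n$ is true in $(N,a)$. So in case (a) the sequence $(T_n(N,a))_n$ is the complete theory of $(N,a)$. In case (b) it is the complete theory with parameters from $\nu$.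

ZF$^-$ is ZF without Power Set, with schemata for formulas mentioning $\dot B$. Let $\sigma$ be the sentence "$\forall x\,\exists\eta\;x\in L_\eta[\dot B]$". We use three facts.

* **Fact 1.** A transitive model $(M,\in,B)$ of ZF$^-+\sigma$ with $\nu\subseteq M$ equals $(L_\gamma[B],\in,B)$ with $\gamma=M\cap\mathrm{Ord}$. Indeed ZF$^-$ suffices to carry out the recursion that defines the hierarchy, and this recursion is absolute, so $M=\bigcup_{\eta\in M}L_\eta[B]$.
* **Fact 2.** Models of ZF$^-+\sigma$ have a uniformly definable well-order, in which every nonempty definable class has a least element.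
* **Fact 3.** If $\theta>\nu$ is regular uncountable, then $(L_\theta[B],\in,B)\models$ ZF$^-+\sigma$.

*Proof of Fact 3.* For infinite $\eta$ we have $|L_\eta[B]|=|\eta|$, so every $b\in L_\theta[B]$ has size less than $\theta$. Hence a function on $b$ that is definable over $L_\theta[B]$ has range contained in some $L_\eta[B]$, $\eta<\theta$, by regularity. Given a formula $\varphi$ and $\eta_0<\theta$, closing off under witnesses for the subformulas of $\varphi$ in $\omega$ steps gives $\eta$ with $\eta_0,\nu<\eta<\theta$ such that $\varphi$ is absolute between $(L_\eta[B],\in,B)$ and $(L_\theta[B],\in,B)$. Each of the $\omega$ steps stays below $\theta$ since $|L_{\eta'}[B]|<\theta$ for $\eta'<\theta$. So $\{x\in b:\varphi(x,p)\}$, evaluated in $L_\theta[B]$, is definable over $L_\eta[B]$ and belongs to $L_{\eta+1}[B]$. This gives Separation, and with the bound on ranges it gives Replacement. The remaining axioms of ZF$^-$ are clear, and $\sigma$ holds because $L_\theta[B]$ computes the hierarchy correctly. $\square$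

**The sentences $\chi_n$.** Let $\chi_n$ be the $\mathcal L$-sentence: "$\dot a$ is of the form $(F,\kappa,\alpha,e)$, and $F(Y_0,\dots,Y_{n-1})(\alpha)\ne0$, where for $k<n$, $Y_k$ is the function on $\kappa$ with
$$Y_k(\beta)=e\bigl(\{\vec\rho\in\textstyle\bigcup\operatorname{dom}(e):\operatorname{lh}(\vec\rho)=m_k,\ \psi_k(\vec\rho)\text{ with }\dot a\text{ replaced by }(F,\kappa,\beta,e)\}\bigr)."$$
For each $n$ this is one sentence. It is built from $\psi_0,\dots,\psi_{n-1}$ and does not depend on $F$ or $\kappa$, since these are read off from $\dot a$.

*Example.* Let $\nu=0$, $\kappa=1$ and let $F$ copy: $F(Y_0,\dots,Y_{n-1})=Y_{n-1}$ for $n\ge1$. When $\dot a$ is interpreted by $a=(F,1,0,e)$, $\chi_n$ for $n\ge1$ says just that $m_{n-1}=0$ and $\psi_{n-1}$ holds. So the copying strategy, fatal to the first attempt, becomes harmless.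

**The payoff set.** Let $\mathcal W$ be the set of $(x,y)$ with $x,y\in{}^\omega\lambda$ for which there are $\gamma$ and $a\in L_\gamma[B]$ with $\nu\subseteq L_\gamma[B]$ and $N=(L_\gamma[B],\in,B)\models$ ZF$^-+\sigma$, such that for all $n$
$$y(n)=e(T_n(N,a)),\tag{1}$$
$$x(n)\ne0\iff(N,a)\models\chi_n.\tag{2}$$
Let $A={}^\omega\lambda\setminus\mathcal W$. Note that $\kappa$ does not occur in the definition: one set $A$ is undetermined on $\kappa$ boards for all $\kappa$ at once.

**Lemma 8.** For no $\kappa\ge1$ does ONE have a winning strategy in $\mathsf{GS}_\lambda(A,\kappa)$.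

*Proof.* The purpose of this step is to let TWO, knowing ONE's strategy $F$, play the theory of a structure that contains $F$. ONE's $n$-th move is $F(Y_0,\dots,Y_{n-1})$, where $Y_k\in{}^\kappa\lambda$ are TWO's moves. Since $V=L[B]$, we can choose a regular uncountable $\theta>\nu$ with $F,\kappa,e\in L_\theta[B]$. Let $H=(L_\theta[B],\in,B)$, a model of ZF$^-+\sigma$ by Fact 3. Put $a_\beta=(F,\kappa,\beta,e)$ for $\beta<\kappa$, and let TWO play
$$Y_k(\beta)=e(T_k(H,a_\beta)).$$

We check that $H$ recognizes this play. Since $\bigcup\operatorname{dom}(e)=\nu^{<\omega}$, the set in the definition of $Y_k(\beta)$ in $\chi_n$, evaluated in $H$, is $T_k(H,a_\beta)$. It lies in $H$ by Separation, and it lies in $\operatorname{dom}(e)=\mathcal P(\nu^{<\omega})$. By Replacement $Y_k\in H$. So the function called $Y_k$ in $\chi_n$, evaluated in $(H,a_\alpha)$, is exactly TWO's move $Y_k$. Hence ONE's moves $x_\alpha(n)=F(Y_0,\dots,Y_{n-1})(\alpha)$ satisfy $x_\alpha(n)\ne0\iff(H,a_\alpha)\models\chi_n$. So $N=H$ and $a=a_\alpha$ witness $z_\alpha\in\mathcal W$. This holds for every $\alpha<\kappa$, and ONE loses this run. $\square$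

**Lemma 9.** TWO has no winning strategy in $\mathsf{GS}_\lambda(A)$.

*Proof.* Suppose $\tau$ is one. Then $(x,\tau*x)\in\mathcal W$ for all $x\in2^\omega$. For each $x\in2^\omega$ fix witnesses $N_x,a_x$. For $x\in2^\omega$, in $V$ or in an extension of $V$, let
$$t^x_n=e^{-1}(\tau(x\restriction(n+1))).$$
This depends only on $x\restriction(n+1)$, and it is an element of $V$. For $x\in V$ we have $t_n^x=T_n(N_x,a_x)$ by (1).

The plan: apply $\tau$ to a real $x$ that is Cohen over $V$. Then $x$ has no witness $N_x$ in $V$, but the sets $t^x_n$ still describe a structure. We show that it is well-founded, hence of the form $L_\gamma[B]$, and by (2) it knows $x$. That puts $x$ into $V$.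

So let $x$ be a Cohen real over $V$ and work in $V[x]$; as usual, this means that the argument shows that Cohen forcing forces a contradiction.

**Step 1: what passes to the generic real.** The following holds.

$(*)$ If $\Pi\in V$ is a set of tuples and $(t^{x'}_{n_1},\dots,t^{x'}_{n_k},x'(j_1),\dots,x'(j_l))\in\Pi$ for all $x'\in2^\omega\cap V$, then the same holds for the generic $x$.

Indeed the tuple depends only on a finite initial segment of $x$, and some $x'\in V$ agrees with $x$ on that segment.

**Step 2: terms.** The purpose of this step is to express "the structure described by $t^x$" by statements to which $(*)$ applies. For a formula $\psi(v_0,v_1,\dots,v_m)$ let $s_\psi(\vec v)$ denote "the least $v_0$ with $\psi(v_0,\vec v)$, or $\emptyset$ if there is none", where "least" refers to the well-order of Fact 2; its graph is $\mathcal L$-definable. A *term* is a pair $s=(\psi,\vec\rho)$ with $\vec\rho\in\nu^m$. For example, if $\nu\geq 4$, the term $(v_0=v_1\cup\{v_1\},(3))$ names $4$. If $\nu=0$, then necessarily $m=0$, and terms name elements definable from $\dot a$ alone.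

For terms $s_i=(\psi_i',\vec\rho_i)$ and a formula $\varphi(u_1,\dots,u_k)$ write
$$t^x\vdash\varphi(s_1,\dots,s_k)\quad\text{iff}\quad\vec\rho_1{}^\frown\cdots{}^\frown\vec\rho_k\in t_n^x,$$
where $n$ is the index of the formula $\varphi(s_{\psi_1'}(\vec v^1),\dots,s_{\psi_k'}(\vec v^k))$ in the concatenated variables. For $x'\in V$, $t^{x'}\vdash\varphi(s_1,\dots,s_k)$ means that $\varphi$ holds in $(N_{x'},a_{x'})$ of the values of the terms there. Therefore the following statements hold for every $x'\in V$ in place of $x$.

* (i) $t^x\vdash\neg\varphi(\vec s)$ iff not $t^x\vdash\varphi(\vec s)$; and $t^x\vdash(\varphi\wedge\varphi')(\vec s)$ iff both. The equality axioms hold for terms. Adding dummy terms to the list $\vec s$, or permuting it together with the variables, or identifying variables that stand for the same term, changes nothing; and replacing $\dot a$ in a formula by the term $s_{v_0=\dot a}$ does not change whether $t^x\vdash$ it.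
* (ii) If $t^x\vdash\varphi(s,\vec s)$, then $t^x\vdash\exists u\,\varphi(u,\vec s)$. If $t^x\vdash\exists u\,\varphi(u,\vec s)$, then $t^x\vdash\varphi(s,\vec s)$ for the term $s=(\varphi(v_0,s_{\psi'_1}(\vec v^1),\dots,s_{\psi'_k}(\vec v^k)),\ \vec\rho_1{}^\frown\cdots{}^\frown\vec\rho_k)$.
* (iii) $t^x\vdash\theta$ for each axiom $\theta$ of ZF$^-+\sigma$.
* (iv) For $\rho<\nu$ let $r_\rho$ be the term $(v_0=v_1,(\rho))$. Then $t^x\vdash r_\rho\in r_{\rho'}$ iff $\rho<\rho'$, and $t^x\vdash r_\rho=r_{\rho'}$ iff $\rho=\rho'$.
* (v) For each $\psi$: for all $\vec\rho$ and all $\rho<\nu$, if $t^x\vdash(\psi,\vec\rho)\in r_\rho$, then $t^x\vdash(\psi,\vec\rho)=r_{\rho'}$ for some $\rho'<\rho$.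
* (vi) For each $\psi$: for all $\vec\rho$, $t^x\vdash\dot B((\psi,\vec\rho))$ iff $t^x\vdash(\psi,\vec\rho)=r_\rho$ for some $\rho\in B$.
* (vii) $x(n)\ne0$ iff $t^x\vdash\chi_n$.

Statement (vii) is (2). Each instance concerns only finitely many of the sets $t^x_n$ and digits $x(n)$. For fixed $\psi$, (v) is a property of just two of the sets $t^x_n$, namely those indexed by "$s_\psi(\vec v)\in s_{v_0=v_1}(v_{m+1})$" and the same formula with "$=$"; the quantifiers over $\vec\rho,\rho,\rho'$ range over finite sequences of ordinals below $\nu$, which are the same in $V$ and $V[x]$. So by $(*)$, all of (i)–(vii) hold for the generic $x$.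

**Step 3: the term model.** Let $M_x$ be the structure whose elements are the classes $[s]$ of terms modulo $t^x\vdash s=s'$, with $[s]\mathrel E[s']$ iff $t^x\vdash s\in s'$, with $\dot B$ read off in the same way, and with $\dot a$ interpreted by $[s_{v_0=\dot a}]$. By the equality axioms in (i) this is well defined. By induction on $\varphi$,
$$M_x\models\varphi([s_1],\dots,[s_k])\iff t^x\vdash\varphi(s_1,\dots,s_k).\tag{3}$$
Atomic formulas are covered by the definition and (i), the connectives by (i), and the quantifier by (ii), which supplies a term as a witness. So $M_x\models$ ZF$^-+\sigma$ by (iii), and $x(n)\ne0\iff M_x\models\chi_n$ by (vii).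

**Step 4: $M_x$ is well-founded.** This cannot be read off from finitely many digits, so we use a tree. In $V$ consider the tree of pairs $(p,(s_0,\dots,s_k))$ with $p\in2^k$ and terms $s_i=(\psi'_i,\vec\rho_i)$ such that for all $i<k$: if the index $n$ of the formula $s_{\psi'_{i+1}}(\vec v^1)\in s_{\psi'_i}(\vec v^2)$ occurring in "$s_{i+1}\in s_i$" is less than $k$, then $\vec\rho_{i+1}{}^\frown\vec\rho_i\in e^{-1}(\tau(p\restriction(n+1)))$. It is closed under initial segments. A branch yields $x'$ and $(s_i)_{i<\omega}$ with $t^{x'}\vdash s_{i+1}\in s_i$ for all $i$.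

If $M_x$ were ill-founded, then $x$ with a descending sequence of terms would be a branch in $V[x]$. If the tree had no branch in $V$, it would have a ranking function into the ordinals in $V$, and that function would still rule out branches in $V[x]$. So the tree has a branch in $V$. For the resulting $x'\in V$, the values of the $s_i$ in the transitive model $N_{x'}$ form an infinite $\in$-descending sequence, a contradiction.

**Step 5: $x\in V$.** By Step 4 and Extensionality, $M_x$ is isomorphic to a transitive structure. By (iv) and (v), the $E$-predecessors of $[r_\rho]$ are exactly the $[r_{\rho'}]$ with $\rho'<\rho$, so by induction the isomorphism sends $[r_\rho]$ to $\rho$. Hence $\nu$ is contained in the transitive structure, and by (vi) $\dot B$ is interpreted as $B$. By Fact 1 the structure is $(L_\gamma[B],\in,B)$ for an ordinal $\gamma$, with $\dot a$ interpreted by some $a\in L_\gamma[B]\in V$. Then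
$$\{n:x(n)=1\}=\{n:(L_\gamma[B],\in,B,a)\models\chi_n\}\in V,$$
contradicting that $x$ is Cohen over $V$. $\square$

**Proof of Theorem B.** By Lemma 9 and Lemma 1, TWO does not win $\mathsf{GS}_\lambda(A,\kappa)$; by Lemma 8 neither does ONE; and $\kappa\ge1$ is arbitrary. With Lemma 4 this gives (a) and the first sentence of (b). For the last sentence of (b), let $G\subseteq P\in L$ be generic over $L$. Transport $P$ in $L$ by a bijection onto an ordinal, so that $G$ becomes a set $B$ of ordinals. The model $L[B]$ contains $L$ and $B$ and is contained in the extension, which is the least model containing $L$ and $G$; so the extension equals $L[B]$. Moreover $B\subseteq\nu$ for some infinite cardinal $\nu$ of $L[G]$. Now the first sentence of (b) holds in $L[G]$. $\square$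

The parameters from $\nu$ are what makes (iv)–(vi) available. Recording only truth values of sentences would give a term model whose collapse interprets $\dot B$ by some other set, and nothing would put that set into $V$. The restriction to large $\lambda$ cannot be dropped: Theorem C applies over $L$, where it produces an extension satisfying $\mathsf D(\lambda,\kappa)$ for $\lambda\le\mu$.

## 4. A generic universal strategy

We turn to Theorem C. Write $G_R\times G_Q$ for the generic filter, $W=V[G_R\times G_Q]$, and $G=\bigcup G_Q:\kappa\to\mu$.

**Standard facts.**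

* $Q$ has the $(\mu^{<\mu})^+=\mu^+$-chain condition. Since $|R|\le\mu$, so does $R\times Q$: in an antichain of size $\mu^+$, $\mu^+$ many members would share an $R$-coordinate, and their $Q$-coordinates would form an antichain in $Q$. So $\kappa$ remains a cardinal.
* $R\times Q$ is $\sigma$-closed. So every $\omega$-sequence in $W$ of elements of $V$ is in $V$.
* If $q\in Q$ and $q\subseteq G$, then $q\in G_Q$. By density some $u\in G_Q$ extends $q$ or is incompatible with $q$, and the latter is impossible because $u,q\subseteq G$.
* $\Delta$-system lemma (Kunen, *Set Theory*, II.1.6): if $\theta>\delta\ge\omega$, $\theta$ is regular and $|\eta^{<\delta}|<\theta$ for all $\eta<\theta$, then any family of $\theta$ sets of size $<\delta$ contains a $\Delta$-system of size $\theta$, that is, a subfamily of size $\theta$ any two distinct members of which have the same intersection $r$.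

Fix an ordinal $2\le\lambda\le\mu$.

**The obvious strategy, and why it fails.** ONE could assign to board $\alpha$ its own coordinates $d_0(\alpha),d_1(\alpha),\dots$ of $G$ in advance, and play the generic letters $G(d_n(\alpha))$ (or $0$ if that is not less than $\lambda$). Then many boards carry mutually generic sequences. But TWO plays in $W$, where $G$ is available. In inning $0$ she can answer on every board with the letter that ONE will play there in inning $1$. Then every $z\in Z$ satisfies $z(1)=z(2)$. For any $\tau$ there is an $x$ with $x(1)\ne\tau(x\restriction1)$, so $(x,\tau*x)\notin Z$. Hence this strategy is not universal.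

ONE's error was to fix $d_1(\alpha)$ before TWO's first answer. The remedy is to look at a *name* of that answer and to choose the next coordinate outside everything the name mentions. The answer may still depend on the generic in any other way. That dependence is controlled afterwards, by finding many boards whose names are copies of one another.

**Nice names.** A *nice name* is a $\dot c\in V$ assigning to each $\alpha<\kappa$ a pair $(B_\alpha,v_\alpha)$ with $B_\alpha\subseteq R\times Q$ a maximal antichain and $v_\alpha:B_\alpha\to\lambda$. It names the $c\in{}^\kappa\lambda$ with $c(\alpha)=v_\alpha(b)$ for the unique $b\in B_\alpha\cap(G_R\times G_Q)$. Every $c\in{}^\kappa\lambda\cap W$ has a nice name: take a name forced by $1$ to be an element of ${}^\kappa\lambda$ and, for each $\alpha$, a maximal antichain of conditions deciding its value at $\alpha$. Let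
$$\operatorname{supp}(\dot c(\alpha))=\bigcup\{\operatorname{dom}(q):(\rho,q)\in B_\alpha\}.$$
By the chain condition this has size $\le\mu$.

*Example.* The answer "$G(5)$ if this is less than $\lambda$, and $0$ otherwise" on board $\alpha$ is named by $B_\alpha=\{(1,\{(5,\xi)\}):\xi<\mu\}$ with $v_\alpha(1,\{(5,\xi)\})=\xi$ for $\xi<\lambda$ and $0$ otherwise. Its support is $\{5\}$.

**The strategy $F$ (in $W$).** In $V$ fix pairwise disjoint sets $K_\alpha\subseteq\kappa$ ($\alpha<\kappa$) of size $\mu^+$; this is possible as $\mu^+\le2^\mu<\kappa$. Fix a well-order of the set of nice names. If TWO has played $c_0,\dots,c_{n-1}$, let $\dot c_k$ be the least nice name of $c_k$, and let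
$$d_n(\alpha)=\min\Bigl(K_\alpha\setminus\bigl(\textstyle\bigcup_{k<n}\operatorname{supp}(\dot c_k(\alpha))\cup\{d_k(\alpha):k<n\}\bigr)\Bigr).$$
This exists: the finitely many names lie in $V$, and there the removed set has size $\le\mu<|K_\alpha|$. ONE plays $s_n(\alpha)=G(d_n(\alpha))$ if this is $<\lambda$, and $s_n(\alpha)=0$ otherwise.

**Proposition 10.** $F$ is universal in $W$ (alphabet $\lambda$, board set $\kappa$).

*Proof.* Let $(s_n,c_n)_{n<\omega}$ be a run in $W$ against $F$. We must find $\tau\in W$ with $[\tau]\subseteq Z$. Since $R\times Q$ adds no $\omega$-sequences of elements of $V$, $(\dot c_n)_n\in V$, and hence $(d_n)_n\in V$. This is the first use of $\sigma$-closure: the whole sequence of names is in the ground model, and $V$ can compare the boards.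

**Step 1: many boards that look alike.** Work in $V$. Let $\dot c_n(\alpha)=(B_n(\alpha),v_n^\alpha)$ and
$$E(\alpha)=\bigcup_n\bigl(\operatorname{supp}(\dot c_n(\alpha))\cup\{d_n(\alpha)\}\bigr)\in[\kappa]^{\le\mu},$$
the set of coordinates relevant to board $\alpha$. Since $d_0(\alpha)\in E(\alpha)\cap K_\alpha$ and the $K_\alpha$ are disjoint, a given set equals $E(\alpha)$ for at most $\mu$ many $\alpha$. So there are $\kappa$ many distinct sets $E(\alpha)$. Apply the $\Delta$-system lemma with $\theta=\kappa$ and $\delta=\mu^+$; its hypothesis holds, since $\eta^\mu\le(2^\mu)^\mu=2^\mu<\kappa$ for $2\le\eta<\kappa$. It gives $A_0\in[\kappa]^\kappa$ and $r$ with $E(\alpha)\cap E(\beta)=r$ for distinct $\alpha,\beta\in A_0$. As $|r|\le\mu$, at most $\mu$ many of the disjoint sets $K_\alpha$ meet $r$. Discarding these $\alpha$, we may assume $K_\alpha\cap r=\emptyset$, so $d_n(\alpha)\notin r$, for all $\alpha\in A_0$ and all $n$.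

Choose injections $h_\alpha:E(\alpha)\to\mu$. The *type* of $\alpha$ consists of

* the set $h_\alpha[E(\alpha)]\subseteq\mu$ and the function $h_\alpha\restriction r$,
* the sequence $(h_\alpha(d_n(\alpha)))_n$,
* for each $n<\omega$, the set $\{(\rho,q\circ h_\alpha^{-1},v_n^\alpha(\rho,q)):(\rho,q)\in B_n(\alpha)\}$.

Each set of the third kind is a subset of $R\times\mathrm{Fn}(\mu,\mu,<\!\mu)\times\lambda$, which has size $\le\mu$ because $\mu^{<\mu}=\mu$. So there are at most $2^\mu<\kappa$ types, and there is $A_1\in[A_0]^\kappa$ on which the type is constant. Fix $\alpha^*\in A_1$ and put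
$$\pi_\alpha=h_\alpha^{-1}\circ h_{\alpha^*}:E(\alpha^*)\to E(\alpha)\qquad(\alpha\in A_1).$$
This is a bijection, the identity on $r$, with $\pi_\alpha(d_n(\alpha^*))=d_n(\alpha)$. For $q\in Q$ with $\operatorname{dom}(q)\subseteq E(\alpha^*)$ let $q^\alpha=q\circ\pi_\alpha^{-1}$. If $(\rho,q)\in B_n(\alpha^*)$, constancy of type gives $(\rho,\bar q)\in B_n(\alpha)$ with $\bar q\circ h_\alpha^{-1}=q\circ h_{\alpha^*}^{-1}$ and the same value; then $\bar q=q^\alpha$. By symmetry, $(\rho,q)\mapsto(\rho,q^\alpha)$ maps $B_n(\alpha^*)$ onto $B_n(\alpha)$ and preserves the values $v_n$. From now on write $d_n,B_n,v_n$ for $d_n(\alpha^*),B_n(\alpha^*),v_n^{\alpha^*}$.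

**Step 2: constructing $\tau$.** The board $\alpha^*$ serves only as a template. For each position $s\in\lambda^{<\omega}$ of ONE we build a condition $q_s$ on the template in which ONE plays $s$ and which decides TWO's answers. It need not be in $G_Q$: only its part on the common root $r$ must be true of $G$, since only this part is shared by all copies.

In $W$, by recursion on $|s|$ choose $(\rho_s,q_s)\in R\times Q$ for $s\in\lambda^{<\omega}$, and $\tau(s)\in\lambda$ for $s\ne\emptyset$, such that

* (a) $\rho_s\in G_R$ and $q_s\restriction r\in G_Q$;
* (b) $\operatorname{dom}(q_s)\subseteq\bigcup_{k<|s|}(\operatorname{supp}(\dot c_k(\alpha^*))\cup\{d_k\})$;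
* (c) $s\subseteq s'$ implies $(\rho_{s'},q_{s'})\le(\rho_s,q_s)$;
* (d) if $|s|=n+1$, then $q_s(d_n)=s(n)$, and $(\rho_s,q_s)\le b$ for some $b\in B_n$ with $v_n(b)=\tau(s)$.

Start with $(\rho_\emptyset,q_\emptyset)=(1,\emptyset)$. Given $s$ with $|s|=n$ and $i<\lambda$: by (b) and the choice of $d_n$, $d_n\notin\operatorname{dom}(q_s)$. So $q'=q_s\cup\{(d_n,i)\}\in Q$; this is where ONE's late choice of coordinates is used. Also $q'\restriction r=q_s\restriction r\in G_Q$, since $d_n\notin r$. Let $D\in V$ be the set of $(\rho,u)\in R\times Q$ with $\rho\le\rho_s$ for which there are $b\in B_n$ and $q\supseteq q'$ in $Q$ with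
$$\operatorname{dom}(q)\subseteq\operatorname{dom}(q')\cup\operatorname{supp}(\dot c_n(\alpha^*)),\qquad q\restriction r\subseteq u,\qquad(\rho,q)\le b.$$

*$D$ is dense below $(\rho_s,q'\restriction r)$.* Let $(\rho,u)\le(\rho_s,q'\restriction r)$. As $u\supseteq q'\restriction r$, $(u\restriction r)\cup q'$ is a condition. So $(\rho,(u\restriction r)\cup q')$ is compatible with some $b=(\rho_b,q_b)$ in the maximal antichain $B_n$. Let $\rho'\le\rho,\rho_b$, $q=q'\cup q_b$ and $u'=u\cup(q_b\restriction r)$. These are functions: $q_b$ is compatible with $(u\restriction r)\cup q'$, and off $r$ only $u$ contributes to $u'$. Then $q\restriction r\subseteq u'$, $(\rho',q)\le b$, and $(\rho',u')\le(\rho,u)$. Also $\operatorname{dom}(q_b)\subseteq\operatorname{supp}(\dot c_n(\alpha^*))$. So $(\rho',u')\in D$.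

Since $(\rho_s,q'\restriction r)\in G_R\times G_Q$, pick $(\rho,u)\in D\cap(G_R\times G_Q)$ with witnesses $b,q$. Set $\rho_{s^\frown i}=\rho$, $q_{s^\frown i}=q$, $\tau(s^\frown i)=v_n(b)$. As $q\restriction r\subseteq u\subseteq G$, the third standard fact gives $q\restriction r\in G_Q$, so (a) holds. Conditions (b)–(d) are clear from the choice of $q'$ and $D$.

**Step 3: $[\tau]\subseteq Z$.** Here genericity supplies a board at the limit, the point where the pigeonhole plan of Section 2 stopped. Let $x\in{}^\omega\lambda\cap W$. By $\sigma$-closure, $x$ and $(\rho_{x\restriction n},q_{x\restriction n})_n$ are in $V$. Let $q_x=\bigcup_nq_{x\restriction n}$. Since $\mu$ is regular uncountable, $q_x\in Q$. By (a), $q_x\restriction r\subseteq G$, so $q_x\restriction r\in G_Q$. In $V$ the set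
$$\{u\in Q:\exists\alpha\in A_1\;\;q_x^\alpha\subseteq u\}$$
is dense below $q_x\restriction r$. Indeed, let $u\supseteq q_x\restriction r$. The sets $E(\alpha)\setminus r$ ($\alpha\in A_1$) are disjoint and $|\operatorname{dom}(u)|<\mu<|A_1|$, so some $\alpha\in A_1$ has $(E(\alpha)\setminus r)\cap\operatorname{dom}(u)=\emptyset$. Since $\pi_\alpha$ is the identity on $r$, $q_x^\alpha\restriction r=q_x\restriction r\subseteq u$. So $u\cup q_x^\alpha\in Q$.

Hence $q_x^\alpha\in G_Q$ for some $\alpha\in A_1$. Look at board $\alpha$. For each $n$, $G(d_n(\alpha))=q_x^\alpha(d_n(\alpha))=q_x(d_n)=x(n)<\lambda$ by (d), so $s_n(\alpha)=x(n)$. Also $(\rho_{x\restriction(n+1)},q^\alpha_{x\restriction(n+1)})\in G_R\times G_Q$. By (d) this condition lies below the element $(\rho_b,q_b^\alpha)$ of $B_n(\alpha)$ corresponding to some $b=(\rho_b,q_b)\in B_n$ with $v_n(b)=\tau(x\restriction(n+1))$. So $c_n(\alpha)=\tau(x\restriction(n+1))$. Thus $z_\alpha=(x,\tau*x)$. $\square$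

**Proof of Theorem C.** Every cardinal $\lambda$ of $W$ with $2\le\lambda\le\mu$ is an ordinal in this range, and $\kappa$ is a cardinal in $W$. So Proposition 10 and Lemma 5, applied in $W$, give $\mathsf D(\lambda,\kappa)$. $\square$

## 5. All alphabets at once: a class product over $L$

In $L$ we have $\mu^{<\mu}=\mu$ for every regular uncountable $\mu$. So one set forcing over $L$, with $R$ trivial, yields $\mathsf D(\lambda,\kappa)$ for all $\lambda\le\mu$ and a single $\kappa$. But by Theorem B(b) no set forcing over $L$ yields Conj. We therefore use the forcings of Theorem C for a proper class of values $\mu_i$ at once. For a given $i$, the earlier factors must be small enough to serve as $R$. The later factors must be so closed that they add no new runs on $\kappa_i$ boards. And since the product is a proper class, ZFC in the extension has to be proved.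

**The forcing.** Let $M$ be a countable transitive model of ZFC+$V=L$, so of GCH. In $M$ define for ordinals $i$:
$$\mu_0=\omega_1,\qquad\mu_i=\bigl(\sup_{j<i}\kappa_j\bigr)^{++}\ (i>0),\qquad\kappa_i=\mu_i^{++}=(2^{\mu_i})^+,\qquad Q_i=\mathrm{Fn}(\kappa_i,\mu_i,<\!\mu_i).$$
Each $\mu_i$ is a successor cardinal, so by GCH it is regular uncountable with $\mu_i^{<\mu_i}=\mu_i$. Also $|Q_i|=\kappa_i$. Let $P$ be the class of functions $p$ whose domain is a set of ordinals, with $\emptyset\ne p(i)\in Q_i$ for $i\in\operatorname{dom}p$. Put $p\le q$ iff $\operatorname{dom}p\supseteq\operatorname{dom}q$ and $p(i)\supseteq q(i)$ for $i\in\operatorname{dom}q$. A missing coordinate plays the role of $\emptyset$. Let $P_{<i},P_{\ge i},P_{[i,j)}$ consist of the conditions with domain in the indicated interval, and let $p\restriction i$ be the restriction of $p$ to $\operatorname{dom}p\cap i$; similarly for other intervals. In $M$ the following hold.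

1. $P\cong P_{<i}\times P_{\ge i}$, $P_{<j}\cong P_{<i}\times P_{[i,j)}$ for $i<j$, and $P_{<i+1}\cong P_{<i}\times Q_i$. In $P_{\ge i}$, descending sequences of length $<\mu_i$ have greatest lower bounds, namely coordinatewise unions, since $\mu_i\le\mu_k$ and $\mu_k$ is regular for $k\ge i$. In particular all $P_{<i}$ are $\sigma$-closed.
2. $|P_{<0}|=1$, and for $i>0$, $|P_{<i}|\le2^{\sup_{j<i}\kappa_j}\le\mu_i$. Indeed a condition is a function from a subset of $i$ into a set of size $\le\sup_{j<i}\kappa_j$, and $i\le\sup_{j<i}\kappa_j$. So $|P_{<i+1}|\le\kappa_i$. As $\kappa_i<\mu_{i+1}$, descending sequences of length $\le\kappa_i$ in $P_{\ge i+1}$ have greatest lower bounds.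

Let $G\subseteq P$ be a filter meeting all dense subclasses of $P$ definable over $M$ with parameters; it exists as $M$ is countable. Then $G_{<i}=G\cap P_{<i}=\{p\restriction i:p\in G\}$ is $P_{<i}$-generic over $M$, since $\{p:p\restriction i\in D\}$ is dense in $P$ for every dense $D\subseteq P_{<i}$. If $u\in G_{<i}$ and $q\in G\cap P_{\ge i}$, then
$$u\cup q\in G,\tag{4}$$
since it is the greatest lower bound of $u$ and $q$. *Name* means a $P_{<i}$-name in $M$ for some $i$; for $i<i'$ it is also a $P_{<i'}$-name with the same value $\dot x^G$. Put $M[G]=\bigcup_iM[G_{<i}]$, an increasing union of transitive set-generic extensions of $M$. As the $P_{<i}$ are $\sigma$-closed, $M[G]$ has no new $\omega$-sequences of elements of $M$.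

**Lemma 11 (Reduction).** Let $(D_\xi)_{\xi<\kappa_j}$ be a sequence of dense open subclasses of $P$, uniformly definable over $M$ with parameters. Then there is $q\in G\cap P_{\ge j+1}$ such that for each $\xi$, $\{u\in P_{<j+1}:u\cup q\in D_\xi\}$ is dense in $P_{<j+1}$.

*Proof.* The idea is to let one upper part handle all lower parts, of which there are at most $\kappa_j$. Let $q^0\in P_{\ge j+1}$ be arbitrary. In $M$ enumerate $\kappa_j\times P_{<j+1}$ as $(\xi_\eta,u_\eta)_{\eta<\kappa_j}$ and build a descending sequence $(q^\eta)_{\eta\le\kappa_j}$ in $P_{\ge j+1}$. At step $\eta$ let $u'\cup q'$ (with $u'\in P_{<j+1}$, $q'\in P_{\ge j+1}$) be the $<_L$-least extension of $u_\eta\cup q^\eta$ in $D_{\xi_\eta}$, and let $q^{\eta+1}=q'$. At limits take greatest lower bounds. Put $q=q^{\kappa_j}$. Given $(\xi,u)=(\xi_\eta,u_\eta)$, the corresponding $u'\le u$ satisfies $u'\cup q\le u'\cup q^{\eta+1}\in D_\xi$, so $u'\cup q\in D_\xi$. Thus the $q$ with the required property form a definable dense subclass of $P_{\ge j+1}$, and by genericity one of them is in $G$. $\square$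

**Lemma 12.** Every function in $M[G]$ from $\kappa_i$ to ordinals is in $M[G_{<i+1}]$.

*Proof.* Let $f=\dot f^G$ with $\dot f$ a $P_{<j}$-name, where we may assume $j>i$. Read "$\dot f(\xi)=\eta$" as "$\dot f$ is a function and $(\xi,\eta)\in\dot f$". Let $D_\xi$ be the class of $p$ such that $p\restriction j\Vdash_{P_{<j}}\dot f(\xi)=\eta$ for some ordinal $\eta$, or $p\restriction j\Vdash_{P_{<j}}$ "there is no ordinal $\eta$ with $\dot f(\xi)=\eta$". It is dense and open. Take $q\in G\cap P_{\ge i+1}$ from Lemma 11 applied with $i$ in place of $j$. By genericity of $G_{<i+1}$, for each $\xi$ there is $u\in G_{<i+1}$ with $u\cup q\in D_\xi$, and $u\cup q\in G$ by (4). The second alternative in $D_\xi$ cannot hold, because $f(\xi)$ is an ordinal. Hence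
$$f(\xi)=\eta\iff(u\cup q)\restriction j\Vdash\dot f(\xi)=\eta\text{ for some }u\in G_{<i+1}.$$
The relation between $\xi,u,\eta$ on the right is a set in $M$, since each pair $(\xi,u)$ admits at most one $\eta$. So $f\in M[G_{<i+1}]$. $\square$

**The easy axioms in $M[G]$.** Extensionality, Foundation, Pairing, Union, Infinity and Choice hold, since $M[G]$ is a transitive increasing union of transitive models of ZFC. For Power Set, let $x\in M[G_{<i}]$ be nonempty. In $M[G_{<i}]$ there is a surjection $g:\kappa_j\to x$ for some $j\ge i$. If $y\subseteq x$ is in $M[G]$, the characteristic function of $g^{-1}[y]$ is a function on $\kappa_j$ in $M[G]$, so it is in $M[G_{<j+1}]$ by Lemma 12, and so is $y$. Thus all subsets of $x$ in $M[G]$ lie in $M[G_{<j+1}]$, and they form a set there.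

**A definable forcing relation.** For Separation and Collection we need to decide formulas about $M[G]$ by conditions in $P$. For atomic $\varphi$ with $P_{<i}$-names put $p\Vdash^*\varphi$ iff $p\restriction i\Vdash_{P_{<i}}\varphi$. This is independent of $i$. Indeed, let $i<i'$. If $p\restriction i\Vdash_{P_{<i}}\varphi$, then $p\restriction i'\Vdash_{P_{<i'}}\varphi$, since a $P_{<i'}$-generic filter restricts to a $P_{<i}$-generic one and gives the names the same values. If not, some $r\le p\restriction i$ forces $\neg\varphi$ over $P_{<i}$; then $r\cup(p\restriction[i,i'))$ forces $\neg\varphi$ over $P_{<i'}$, as atomic formulas are absolute, so $p\restriction i'$ does not force $\varphi$. Further: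

* $p\Vdash^*\varphi\wedge\psi$ iff $p\Vdash^*\varphi$ and $p\Vdash^*\psi$;
* $p\Vdash^*\neg\varphi$ iff no $q\le p$ has $q\Vdash^*\varphi$;
* $p\Vdash^*\exists v\,\varphi$ iff $\{q:\exists\dot x\;q\Vdash^*\varphi(\dot x)\}$ is dense below $p$.

For each $\varphi$ this is definable over $M$.

**Lemma 13.** For each formula $\varphi$ with names as parameters:

* (i) $p\Vdash^*\varphi$ and $q\le p$ imply $q\Vdash^*\varphi$.
* (ii) If $\{q:q\Vdash^*\varphi\}$ is dense below $p$, then $p\Vdash^*\varphi$.
* (iii) $M[G]\models\varphi$ iff some $p\in G$ has $p\Vdash^*\varphi$.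

*Proof.* By induction on $\varphi$. (i) is immediate in each case.

(ii) Atomic case, with $P_{<i}$-names: for $r\le p\restriction i$ the condition $r\cup(p\restriction[i,\infty))$ is below $p$, so it has an extension $q\Vdash^*\varphi$, and $q\restriction i\le r$. So densely many conditions below $p\restriction i$ force $\varphi$, hence $p\restriction i$ does. Case $\neg\varphi$: if $q\le p$ and $q\Vdash^*\varphi$, then some $q'\le q$ has $q'\Vdash^*\neg\varphi$; but $q'\Vdash^*\varphi$ by (i), a contradiction. The case $\wedge$ is immediate from the induction hypothesis, and for $\exists$ one uses that a class which is dense below densely many conditions below $p$ is dense below $p$.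

(iii) The atomic case is the forcing theorem for $P_{<i}$. The case $\wedge$ is clear from (i) and $G$ being a filter. Case $\neg\varphi$: the class $\{p:p\Vdash^*\varphi\text{ or }p\Vdash^*\neg\varphi\}$ is dense and definable, so $G$ meets it. By (i) $G$ contains no two conditions $p\Vdash^*\varphi$ and $p'\Vdash^*\neg\varphi$, since they would have a common extension. So some $p\in G$ has $p\Vdash^*\neg\varphi$ iff no $p\in G$ has $p\Vdash^*\varphi$, and by the induction hypothesis this means $M[G]\models\neg\varphi$. Case $\exists v\,\varphi$: if $M[G]\models\varphi(\dot x^G)$, some $p\in G$ has $p\Vdash^*\varphi(\dot x)$, hence $p\Vdash^*\exists v\,\varphi$ by (i). Conversely, if $p\in G$ and $p\Vdash^*\exists v\,\varphi$, then $G$ meets the dense class of those $q$ that are incompatible with $p$ or satisfy $q\Vdash^*\varphi(\dot x)$ for some $\dot x$. Such a $q\in G$ is of the second kind, and then $M[G]\models\varphi(\dot x^G)$. $\square$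

Say that $p$ *decides* $\varphi$ if $p\Vdash^*\varphi$ or $p\Vdash^*\neg\varphi$. The class of such $p$ is dense, open and definable.

**Separation.** Let $a=\dot a^G\ne\emptyset$, $\dot a$ a $P_{<i}$-name, and let $\varphi$ be a formula with names as parameters. Take $j\ge i$ with $\kappa_j\ge|\operatorname{dom}(\dot a)|$ in $M$, and enumerate $\operatorname{dom}(\dot a)=\{\dot x_\xi:\xi<\kappa_j\}$ in $M$, repetitions allowed. Apply Lemma 11 to $D_\xi=\{p:p\text{ decides }\varphi(\dot x_\xi)\}$ to get $q$. The set
$$S=\{(\xi,u)\in\kappa_j\times P_{<j+1}:u\cup q\Vdash^*\varphi(\dot x_\xi)\}$$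
is in $M$. By genericity of $G_{<j+1}$, for each $\xi$ some $u\in G_{<j+1}$ has $u\cup q\in D_\xi$, and $u\cup q\in G$ by (4). If $M[G]\models\varphi(\dot x_\xi^G)$, this $u\cup q$ must force $\varphi(\dot x_\xi)$, so $(\xi,u)\in S$; and if $(\xi,u)\in S$ with $u\in G_{<j+1}$, then $M[G]\models\varphi(\dot x_\xi^G)$ by Lemma 13. So
$$\{x\in a:M[G]\models\varphi(x)\}=\{\dot x_\xi^G\in a:\exists u\in G_{<j+1}\;(\xi,u)\in S\}\in M[G_{<j+1}].$$

**Collection.** With the same notation, let $\psi(x,y)$ be a formula with names as parameters and apply Lemma 11 to
$$D_\xi=\{p:p\Vdash^*\neg\exists y\,\psi(\dot x_\xi,y)\ \text{ or }\ \exists\dot y\;p\Vdash^*\psi(\dot x_\xi,\dot y)\},$$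
which is open by Lemma 13(i). It is dense: if no extension of $p$ forces $\exists y\,\psi(\dot x_\xi,y)$, then $p$ satisfies the first alternative; otherwise below such an extension there are conditions of the second kind. Let $q$ be the resulting condition. For $(\xi,u)\in\kappa_j\times P_{<j+1}$ let $\dot y_{\xi,u}$ be the $<_L$-least name with $u\cup q\Vdash^*\psi(\dot x_\xi,\dot y_{\xi,u})$, if there is one. By Replacement in $M$ these form a set of $P_{<k}$-names for one $k$, so the set of their values is in $M[G_{<k}]$. If $x=\dot x_\xi^G\in a$ and $M[G]\models\exists y\,\psi(x,y)$, take $u\in G_{<j+1}$ with $u\cup q\in D_\xi$. As $u\cup q\in G$, the first alternative fails, so $M[G]\models\psi(x,\dot y_{\xi,u}^G)$. Thus Collection holds, and with Separation so does Replacement. So $M[G]\models$ ZFC.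

**$M[G]\models$ Conj.** Let $\lambda\ge2$ be a cardinal of $M[G]$; pick $i$ with $\lambda\le\mu_i$. Let $R=P_{<i}$, $Q=Q_i$ and $W=M[G_{<i+1}]$, an $R\times Q$-generic extension of $M$ by item 1. By items 1 and 2 the hypotheses of Theorem C hold in $M$ with $\mu=\mu_i$ and $\kappa=\kappa_i$. By Proposition 10 there is in $W$ a universal strategy $F$ on the board set $\kappa_i$ with alphabet $\lambda$.

It remains to see that $F$ stays universal in $M[G]$. By Lemma 12, every element of ${}^{\kappa_i}\lambda$, every $\omega$-sequence of such elements (coded by a function on $\kappa_i\times\omega$), and every element of ${}^\omega\lambda$ in $M[G]$ lies in $W$. Hence $F$ is a strategy in $M[G]$, and every run against it in $M[G]$ is in $W$. For such a run the $\tau\in W$ with $[\tau]^W\subseteq Z$ satisfies $[\tau]^{M[G]}=[\tau]^W\subseteq Z$. So $F$ is universal in $M[G]$, and by Lemma 5, $\mathsf D(\lambda,|\kappa_i|)$ holds in $M[G]$. This proves Theorem D. $\square$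

## 6. From transitive models to Theorem A

Theorem D starts from a countable transitive model, while Theorem A assumes only that ZFC is consistent. The gap is closed by working with finitely many axioms at a time.

**Proof of Theorem A.** If ZFC is consistent, so is ZFC+$V=L$, and this theory proves $\neg$Conj by Theorem B(a). So ZFC+$\neg$Conj is consistent.

Suppose ZFC+Conj is inconsistent. Then $\Phi$+Conj is inconsistent for some finite $\Phi\subseteq$ ZFC. The proof in Section 5 that the extension satisfies $\Phi$+Conj uses only finitely many axioms $\Phi'$ of ZFC+$V=L$ in $M$. So ZFC proves: if there is a countable transitive model of $\Phi'$, then there is a model of $\Phi$+Conj. ZFC also proves that $\Phi'$ has a countable transitive model: reflect $\Phi'$ in $L$ to get a level $L_\beta\models\Phi'$, take a countable elementary submodel, and collapse it. So ZFC proves that the finite theory $\Phi$+Conj has a model. But that theory is inconsistent; a derivation of a contradiction from it is a concrete finite object, so ZFC proves this too. Hence ZFC is inconsistent. Therefore, if ZFC is consistent, so is ZFC+Conj. $\square$
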